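\title{Locally trivial deformations of $K$-trivial klt varieties can be obstructed}

\begin{abstract}
We show that the base of the semiuniversal locally trivial deformation of a normal compact K\"ahler space with klt singularities and torsion canonical class need not be smooth. The example is a projective threefold with trivial canonical sheaf and ten terminal points of type $A_2$; its locally trivial deformation space is the product of the cone $x_1y_1+\dots+x_4y_4=0$ with a smooth germ of dimension $76$. We also show that smoothness holds for quotient singularities, hence in dimension at most two, that it fails in every dimension at least three, and, using Mn\"ev's universality theorem, that every singularity of finite type over $\mathbb Z$ occurs up to smooth factors.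
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a normal compact K\"ahler space. A deformation $\mathfrak X\to S$ of $X$ over a germ $(S,0)$ is \emph{locally trivial} if every point of $X$ has an open neighborhood $\mathfrak U\subset\mathfrak X$ that is isomorphic, as a deformation of $U=\mathfrak U\cap X$, to the product $U\times S$. Let $\mathfrak X\to\mathrm{Def}^{\mathrm{lt}}(X)$ be the semiuniversal locally trivial deformation: every locally trivial deformation over a germ $S$ is induced from it by a map $S\to\mathrm{Def}^{\mathrm{lt}}(X)$ whose differential is unique. The germ $\mathrm{Def}^{\mathrm{lt}}(X)$ is the \emph{locally trivial deformation space} of $X$.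

A locally trivial deformation keeps the singularities of $X$ and changes only the way in which local pieces are glued. Infinitesimal regluing is governed by the sheaf of vector fields $T_X=\mathcal{H}om(\Omega^1_X,\mathcal O_X)$, exactly as on a manifold: first-order deformations are classified by $H^1(X,T_X)$, and such a deformation $\eta$ extends to second order if and only if $[\eta,\eta]=0$ in $H^2(X,T_X)$ (Lemma~\ref{lem:glue}). Write $j\colon X_{\mathrm{reg}}\to X$ for the inclusion, $n=\dim X$, and
\[
\Omega_X^{[p]}=j_*\Omega^p_{X_{\mathrm{reg}}},\qquad \omega_X=\Omega_X^{[n]},\qquad \omega_X^{[m]}=j_*\big(\omega_{X_{\mathrm{reg}}}^{\otimes m}\big),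
\]
and let $K_X\sim_{\mathbb Q}0$ mean that $\omega_X^{[m]}\cong\mathcal O_X$ for some $m>0$. If $X$ is smooth and $\omega_X\cong\mathcal O_X$, contraction with a holomorphic volume form identifies $T_X$ with $\Omega_X^{n-1}$, Hodge theory shows that classes in $H^1(\Omega^{n-1})$ lift along infinitesimal deformations, and this forces the deformation space to be smooth (the argument is given in Section~\ref{sec:dim}). For a normal space with $\omega_X\cong\mathcal O_X$ the isomorphism $T_X\cong\Omega_X^{[n-1]}$ still holds, so one would guess that smoothness survives as long as the singularities are mild. This is true for primitive symplectic varieties in the sense of Bakker--Lehn, by their Theorem~4.11. The following question is posed in \cite{GS}, where special cases are settled; the letters BTT stand for Bogomolov--Tian--Todorov.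

\medskip
\noindent\textbf{Question} (locally trivial BTT)\textbf{.} \emph{Is $\mathrm{Def}^{\mathrm{lt}}(X)$ smooth for every normal compact K\"ahler space $X$ with klt singularities and $K_X\sim_{\mathbb Q}0$?}
\medskip

The answer is no. To state the example, let $R=\mathbb C[x_0,\dots,x_3]$ and $S=R[w]$ with $\deg w=2$, and put
\[
h=x_3,\qquad q=x_0x_2-x_1^2,\qquad D=x_2^2-x_0^2+q .
\]
The conic $C=\{h=q=0\}\subset\mathbb P^3$ is parametrized by $u\mapsto(1:u:u^2:0)$, $u\in\mathbb C\cup\{\infty\}$. For a form $g\in R_k$ put $g_C(u)=g(1,u,u^2,0)$, a polynomial of degree at most $2k$. Then $D_C=u^4-1$; let $v_1=1,v_2,v_3,v_4$ be its roots. For $P\in R_5$ let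
\[
F=hP+q^2D\in R_6,\qquad f=w^3+F\in S_6,\qquad X=\{f=0\}\subset\mathbb P(1,1,1,1,2),
\]
and assume:
\begin{itemize}
\item[(G1)] $P_C$ has degree exactly $10$ and simple roots $u_1,\dots,u_{10}$, and $P_C(v_j)\ne0$ for all $j$;
\item[(G2)] the surface $\{F=0\}\subset\mathbb P^3$ is smooth outside $\{h=qD=0\}$.
\end{itemize}
A general $P$ satisfies both conditions (Lemma~\ref{lem:geometry}).

\begin{theorem}\label{thm:A}
The variety $X$ is a normal projective threefold with $\omega_X\cong\mathcal O_X$ and exactly ten singular points, all of type $A_2$, that is, analytically isomorphic to $y_1^2+y_2^2+y_3^2+t^3=0$; in particular $X$ is terminal, hence klt. The germ $\mathrm{Def}^{\mathrm{lt}}(X)$ is not smooth: for $\beta_0=x_0^2+x_0x_1+x_0x_2+x_1x_2$ the deformation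
\[
X_1=\{f+\varepsilon\,q\,(w\beta_0+x_0^4)=0\}
\]
over $\mathbb C[\varepsilon]/\varepsilon^2$ is locally trivial and does not extend to a locally trivial deformation over $\mathbb C[\varepsilon]/\varepsilon^3$.
\end{theorem}

Three complements, none of which is used in the proof of Theorem~\ref{thm:A}, describe the germ in the example, the dimensions in which smoothness fails, and how badly it can fail.

\begin{theorem}\label{thm:B}
For $X$ as in Theorem~\ref{thm:A}, $h^1(X,T_X)=84$ and
\[
\mathrm{Def}^{\mathrm{lt}}(X)\cong\big(\{x_1y_1+x_2y_2+x_3y_3+x_4y_4=0\}\subset\mathbb C^8,\,0\big)\times(\mathbb C^{76},0).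
\]
\end{theorem}

\begin{theorem}\label{thm:C}
\textup{(i)} If $X$ is a connected compact K\"ahler space with quotient singularities and $K_X\sim_{\mathbb Q}0$, then $\mathrm{Def}^{\mathrm{lt}}(X)$ is smooth. In particular the answer to the Question is yes in dimension at most $2$.

\textup{(ii)} In every dimension $n\ge3$ there is a projective klt Gorenstein variety $X$ with $\omega_X\cong\mathcal O_X$ such that $\mathrm{Def}^{\mathrm{lt}}(X)$ is not smooth.
\end{theorem}

The last result uses Mn\"ev's theorem in the form quoted as Theorem~\ref{thm:mnev}.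

\begin{theorem}\label{thm:D}
For every scheme $Y$ of finite type over $\mathbb Z$ and every $y\in Y(\mathbb C)$ there is a projective klt variety $X$ with $\omega_X\cong\mathcal O_X$ such that
\[
\widehat{\mathcal O}_{\mathrm{Def}^{\mathrm{lt}}(X),0}[[s_1,\dots,s_a]]\cong\widehat{\mathcal O}_{Y_{\mathbb C},y}[[t_1,\dots,t_b]]
\]
for some $a,b\ge0$. In particular $\mathrm{Def}^{\mathrm{lt}}(X)$ can be non-reduced, reducible, or not Cohen--Macaulay.
\end{theorem}

Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:D} share one method. The varieties are hypersurfaces all of whose deformations come from deforming the equation, so that, up to a smooth factor, $\mathrm{Def}^{\mathrm{lt}}(X)$ is the locus of equations along which the singularities stay the same; this locus can be computed. Section~\ref{sec:model} shows the obstruction in a model, Section~\ref{sec:prelim} sets up the method, and Sections~\ref{sec:threefold}--\ref{sec:murphy} prove the four theorems in order.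

\section{A model: two cusps and a residue}\label{sec:model}

Consider the plane cusp $g=t^3+y^2$ and the ideal $J=(g,\partial_tg,\partial_yg)=(t^2,y)$. A deformation $g+\varepsilon^k\phi$ over $\mathbb C[\varepsilon]/\varepsilon^{k+1}$ is trivial if and only if $\phi\in J$ (Lemma~\ref{lem:first}). For constants $\beta,\gamma$ the first-order deformation $g+\varepsilon y(\beta t+\gamma)$ is therefore trivial. To continue it to second order, complete the square: with $\tilde y=y+\frac\varepsilon2(\beta t+\gamma)$,
\[
g+\varepsilon y(\beta t+\gamma)+\varepsilon^2f_2=t^3+\tilde y^2+\varepsilon^2\Big(f_2-\tfrac14(\beta t+\gamma)^2\Big).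
\]
This is trivial if and only if $f_2\equiv\frac14\gamma^2+\frac12\beta\gamma\,t$ modulo $J$. So the first-order term prescribes the coefficient of $t$ in $f_2$, and the prescribed value $\frac12\beta\gamma$ is quadratic in the first-order term. At a single point this costs nothing. It becomes a condition when the coefficients of $t$ at several points are linearly related.

Take $v\ne\pm1$ and $f=t^3+(u-v)y^2+h(u^2-1)$ on $\mathbb C^4$ with coordinates $t,y,h,u$. The partial derivatives vanish only at the two points $t=y=h=0$, $u=\pm1$. There $t$, $y\sqrt{u-v}$, $h$, $u^2-1$ are coordinates, the singularity is of type $A_2$, and $J=(t^2,y,h,u^2-1)$. Let $f_1=y(t+1)$. With $\tilde y=y+\varepsilon\frac{t+1}{2(u-v)}$,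
\[
f+\varepsilon f_1+\varepsilon^2f_2=t^3+(u-v)\tilde y^2+h(u^2-1)+\varepsilon^2\Big(f_2-\frac{(t+1)^2}{4(u-v)}\Big).
\]
If $a(u)$ is the coefficient of $t$ in $f_2|_{y=h=0}$, triviality at both points requires $a(\pm1)=\frac1{2(\pm1-v)}$. These two values differ, so if only polynomials $f_2$ with constant $a$ are allowed, $f+\varepsilon f_1$ has no locally trivial continuation. In the form that generalizes: if $P$ has simple roots $u_i$ and $\deg a\le\deg P-2$, the residue theorem gives $\sum_ia(u_i)/P'(u_i)=0$, whereas the prescribed values come from a rational function with a pole at $v$, and for $P=u^2-1$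
\[
\sum_i\frac1{2(u_i-v)P'(u_i)}=\frac1{4(1-v)}+\frac1{4(1+v)}=-\frac1{2P(v)}\ne0 .
\]

On a projective variety the bound on the degree is automatic. In the threefold $X$ the roles of $t$, $y$, $u-v$, $u^2-1$ are played by $w$, $q$, $D$, $P$. The coefficient of $w$ in an element of $S_6$ is a quartic, whose restriction to the conic $C$ has degree at most $8=\deg P_C-2$. The term without $w$ is a sextic, of degree at most $12$ on $C$, and can take any values at ten points, so it contributes no condition.

\section{Deformations over Artin rings}\label{sec:prelim}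

\subsection{Singularities}
Let $X$ be normal and $\Delta$ a $\mathbb Q$-divisor with coefficients in $[0,1)$ such that $K_X+\Delta$ is $\mathbb Q$-Cartier. For a log resolution $\mu\colon\tilde X\to X$ write $K_{\tilde X}+\tilde\Delta=\mu^*(K_X+\Delta)+\sum a_iE_i$ with $\tilde\Delta$ the strict transform and $E_i$ the exceptional prime divisors. The pair $(X,\Delta)$ is \emph{klt} if all \emph{discrepancies} $a_i$ are greater than $-1$; this is a local condition on $X$ and does not depend on $\mu$. The space $X$ is klt if $(X,0)$ is, and \emph{terminal} if all $a_i$ are positive, which may be tested on any one resolution. A space has \emph{quotient singularities} if it is locally of the form $B/G$ with $B\subset\mathbb C^n$ a ball and $G\subset U(n)$ finite; one may assume that $G$ contains no reflections.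

\subsection{Functors and hulls}
An \emph{Artin ring} is a local Artinian $\mathbb C$-algebra $A$ with residue field $\mathbb C$ and maximal ideal $\mathfrak m_A$. A \emph{small extension} is a surjection $A\to A'$ with kernel $\mathbb C\varepsilon\ne0$, $\mathfrak m_A\varepsilon=0$; every surjection of Artin rings is a composition of small extensions. Put $A_k=\mathbb C[\varepsilon]/\varepsilon^{k+1}$. A deformation $X_A$ of $X$ over $A$ is a flat space over $\operatorname{Spec}A$ with an identification of the special fiber with $X$; isomorphisms respect the identification. It is locally trivial if and only if its germ at every point of $X$ is trivial, which is automatic at smooth points. Let $\mathcal D(A)$ be the set of isomorphism classes of locally trivial deformations of $X$ over $A$.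

For a complete local Noetherian $\mathbb C$-algebra $\mathcal R$ with residue field $\mathbb C$ let $h_{\mathcal R}(A)=\operatorname{Hom}(\mathcal R,A)$ and $t_{\mathcal R}=h_{\mathcal R}(A_1)=(\mathfrak m/\mathfrak m^2)^*$. A map $h_{\mathcal R}\to\mathcal D$ is the same as a compatible sequence of elements of $\mathcal D(\mathcal R/\mathfrak m^{k})$. A map of functors $\mathcal F\to\mathcal G$ is \emph{smooth} if $\mathcal F(A)\to\mathcal F(A')\times_{\mathcal G(A')}\mathcal G(A)$ is surjective for every small extension, hence for every surjection $A\to A'$. A \emph{hull} of $\mathcal D$ is a smooth map $h_{\mathcal R}\to\mathcal D$ that is bijective on $A_1$. The ring $\widehat{\mathcal O}_{\mathrm{Def}^{\mathrm{lt}}(X),0}$ is the hull of $\mathcal D$, and $\mathrm{Def}^{\mathrm{lt}}(X)$ is smooth if and only if this ring is a power series ring.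

We never compute the hull directly. We compute a larger parameter space that is smooth over $\mathcal D$ and use the following lemma, whose proof needs nothing about $\mathcal D$ except that $\mathcal D(\mathbb C)$ is a point.

\begin{lemma}\label{lem:hull}
Let $h_{\mathcal R}\to\mathcal D$ be a hull and $h_{\mathcal S}\to\mathcal D$ a smooth map. There is a homomorphism $\alpha\colon\mathcal R\to\mathcal S$ compatible with the maps to $\mathcal D$. For every such $\alpha$ the tangent map $d\alpha\colon t_{\mathcal S}\to t_{\mathcal R}$ is surjective, and if $\tau_1,\dots,\tau_s\in\mathfrak m_{\mathcal S}$ induce coordinates on $\ker d\alpha$, then $\gamma\colon\mathcal R[[T_1,\dots,T_s]]\to\mathcal S$, $T_i\mapsto\tau_i$, is an isomorphism.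
\end{lemma}

\begin{proof}
Smoothness of $h_{\mathcal R}\to\mathcal D$ gives, by induction on $k$, compatible maps $\mathcal R\to\mathcal S/\mathfrak m^k$ over the given elements of $\mathcal D(\mathcal S/\mathfrak m^k)$; their limit is $\alpha$. The map $t_{\mathcal S}\to\mathcal D(A_1)$ is onto by smoothness, and it is $d\alpha$ followed by the bijection $t_{\mathcal R}\to\mathcal D(A_1)$; so $d\alpha$ is onto. Let $\mathcal R'=\mathcal R[[T]]$. By the choice of the $\tau_i$, $\gamma$ induces an isomorphism $\mathcal R'/\mathfrak m^2\to\mathcal S/\mathfrak m^2$; in particular $\gamma$ is surjective. Its inverse gives $\delta_2\colon\mathcal S\to\mathcal R'/\mathfrak m^2$ such that $\delta_2\alpha$ is the canonical map $\mathcal R\to\mathcal R'/\mathfrak m^2$. Since $\alpha$ is compatible with the maps to $\mathcal D$, the image of $\delta_2$ in $\mathcal D(\mathcal R'/\mathfrak m^2)$ is the element induced from the hull, and this element has compatible lifts to all $\mathcal D(\mathcal R'/\mathfrak m^k)$. By smoothness of $h_{\mathcal S}\to\mathcal D$, $\delta_2$ lifts step by step to $\delta\colon\mathcal S\to\mathcal R'$.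 The endomorphism $\delta\gamma$ of $\mathcal R'$ is the identity modulo $\mathfrak m^2$, hence surjective, and a surjective endomorphism of a Noetherian ring is injective. So $\gamma$ is injective.
\end{proof}

Let $\mathcal O$ be a $\mathbb C$-algebra or a sheaf of such, and $\Phi$ an $A$-automorphism of $\mathcal O\otimes A$ with $\Phi\equiv\mathrm{id}$ modulo $\mathfrak m_A$. Then $\Phi-1$ is nilpotent, and $\theta=\log\Phi=\sum_k(-1)^{k+1}(\Phi-1)^k/k$ is a derivation: $\exp(s\theta)$ is polynomial in $s$ and multiplicative for all integers $s$, hence for all $s$, and one differentiates at $s=0$. Thus such $\Phi$ are exactly the $\exp(\theta)$ with $\theta\in\operatorname{Der}(\mathcal O)\otimes\mathfrak m_A$. For a locally trivial $X_A$ let $T_{X_A/A}$ be the sheaf of $A$-derivations of $\mathcal O_{X_A}$; locally it is $T_X\otimes A$.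

\begin{lemma}\label{lem:glue}
\textup{(a)} Let $X_A$ be locally trivial and $B=A[\eta]/\eta^2$. Locally trivial deformations $X_B$ together with an identification $X_B\otimes_BA=X_A$ are classified by $H^1(X,T_{X_A/A})$, compatibly with base change $A\to A'$. In particular $\mathcal D(A_1)=H^1(X,T_X)$.

\textup{(b)} Let $X_1\in\mathcal D(A_1)$ be glued from the $U_i\times\operatorname{Spec}A_1$ by $1+\varepsilon\eta_{ij}$. Then $X_1$ extends to a locally trivial deformation over $A_2$ if and only if the class $[\eta,\eta]\in H^2(X,T_X)$ of the cocycle $[\eta_{ij},\eta_{jk}]$ vanishes.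
\end{lemma}

\begin{proof}
(a) A local trivialization of $X_B$ reduces to one of $X_A$, so $X_B$ is locally isomorphic to $X_A\otimes_AB$ by an isomorphism that is the identity modulo $\eta$. The automorphisms of $X_A\otimes_AB$ with this property are the $1+\eta\theta$ with $\theta$ a section of $T_{X_A/A}$, and they compose additively.

(b) Let $X_2$ be an extension. After refining the cover, $X_2$ is trivial on each $U_i$; a trivialization differs modulo $\varepsilon^2$ from the given one by some $1+\varepsilon a_i$, and we correct it by $\exp(\varepsilon a_i)$. So $X_2$ is glued by maps $\exp(\varepsilon\eta_{ij}+\varepsilon^2\zeta_{ij})$. By the Baker--Campbell--Hausdorff formula, the cocycle condition for such maps modulo $\varepsilon^3$ reads $\zeta_{ij}+\zeta_{jk}-\zeta_{ik}=-\frac12[\eta_{ij},\eta_{jk}]$. It is solvable on some refinement if and only if $[\eta,\eta]=0$.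
\end{proof}

\subsection{Trivial deformations of hypersurface germs}
Let $\mathcal O=\mathbb C\{y_1,\dots,y_N\}$, let $g\in\mathcal O$ be a reduced nonunit, and let $J=J(g)=(g,\partial_1g,\dots,\partial_Ng)$ be the \emph{Tjurina ideal}, $T^1=\mathcal O/J$. Let $g_A,g'_A\in\mathcal O\otimes A$ lift $g$. An isomorphism of the deformations $\{g_A=0\}$ and $\{g'_A=0\}$ lifts to $\mathcal O\otimes A$ by lifting the images of the $y_i$. Hence the two are isomorphic if and only if $g_A=U\,\Phi(g'_A)$ with $U$ a unit and $\Phi\equiv\mathrm{id}$ modulo $\mathfrak m_A$; then $U\equiv1$ modulo $\mathfrak m_A$. We call $g_A$ \emph{trivial} if this holds with $g'_A=g$.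

\begin{lemma}\label{lem:first}
Let $A\to A'$ be a small extension and $\phi\in\mathcal O$. Then $g+\varepsilon\phi$ is trivial over $A$ if and only if $\phi\in J$.
\end{lemma}

\begin{proof}
If $\phi=cg+\xi g$ with $\xi\in\operatorname{Der}(\mathcal O)$, then $g+\varepsilon\phi=(1+\varepsilon c)\exp(\varepsilon\xi)g$. Conversely let $g+\varepsilon\phi=U\Phi(g)$. The difficulty is that $\Phi$ need not be the identity over $A'$; we correct it by an automorphism that preserves the ideal of $g$. Over $A'$ we have $g=U'\Phi'(g)$, so $\Phi'-1$, and with it $\theta'=\log\Phi'$, preserves $g\cdot(\mathcal O\otimes A')$. Write $\theta'=\sum\theta_k\otimes a_k'$ with $(a_k')$ a basis of $\mathfrak m_{A'}$; comparing components gives $\theta_kg\in(g)$. Lifting the $a'_k$ to $\mathfrak m_A$ yields $\theta$ that preserves $g\cdot(\mathcal O\otimes A)$, so $\exp(\theta)g=Vg$ with a unit $V$. The automorphism $\Psi=\Phi\exp(-\theta)$ is the identity modulo $\varepsilon$, so $\Psi=1+\varepsilon\xi$, and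
\[
g+\varepsilon\phi=U\Psi(Vg)=U\Psi(V)\,(g+\varepsilon\,\xi g).
\]
Reducing modulo $\varepsilon$ gives $U\Psi(V)=1+\varepsilon c$, hence $\phi=cg+\xi g$.
\end{proof}

If the singularity is isolated and $g_1,\dots,g_\tau$ represent a basis of $T^1$, then $g+\sum\sigma_kg_k$ over $(\mathbb C^\tau,0)$ is the semiuniversal deformation of the germ $\{g=0\}$.

\begin{corollary}\label{cor:fiber}
If $\varphi\colon\operatorname{Spec}A\to(\mathbb C^\tau,0)$ pulls the semiuniversal deformation back to a trivial deformation, then $\varphi=0$.
\end{corollary}

\begin{proof}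
Induct on the length of $A$. If $\varphi=0$ over $A'$, then $\varphi^*\sigma_k=\varepsilon c_k$ with $c_k\in\mathbb C$, and $\sum c_kg_k\in J$ by Lemma~\ref{lem:first}; so all $c_k$ vanish.
\end{proof}

The next lemma replaces completing the square.

\begin{lemma}\label{lem:second}
The deformation $g+\varepsilon f_1+\varepsilon^2f_2$ is trivial over $A_2$ if and only if $f_1\in J$ and $f_2\equiv\frac12\xi(f_1)$ modulo $J$ for one, equivalently every, derivation $\xi$ with $\xi g\equiv f_1$ modulo $(g)$.
\end{lemma}

\begin{proof}
Triviality means $g+\varepsilon f_1+\varepsilon^2f_2=(1+\varepsilon c+\varepsilon^2c_2)\exp(\varepsilon\xi+\varepsilon^2\xi_2)g$ for some $c,c_2,\xi,\xi_2$, that is,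
\[
f_1=\xi g+cg,\qquad f_2=\tfrac12\xi^2g+c\,\xi g+\xi_2g+c_2g .
\]
Applying $\frac12\xi$ to the first equation turns the second into $f_2-\frac12\xi f_1=\frac12c\,\xi g-\frac12\xi(c)g+\xi_2g+c_2g$. The first two terms lie in $J$ and $\xi_2g+c_2g$ runs through all of $J$, which gives the criterion for one $\xi$. Two choices of $\xi$ differ by $\zeta$ with $\zeta g=eg$. Then $\zeta(\partial_jg)=\partial_j(eg)-[\partial_j,\zeta]g\in J$, so $\zeta(J)\subset J$ and $\zeta f_1\in J$.
\end{proof}

\begin{corollary}\label{cor:A2}
Let $g=y_1^3+y_2^2+y_3y_4$, so $J=(y_1^2,y_2,y_3,y_4)$, and $f_1=y_1^2\phi_1+y_2\phi_2+y_3\phi_3+y_4\phi_4$. Then $g+\varepsilon f_1+\varepsilon^2f_2$ is trivial if and only if $f_2\equiv\frac13y_1\phi_1^2+\frac14\phi_2^2+\phi_3\phi_4$ modulo $J$.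
\end{corollary}

\begin{proof}
For $\xi=\frac13\phi_1\partial_1+\frac12\phi_2\partial_2+\phi_4\partial_3+\phi_3\partial_4$ we have $\xi g=f_1$, and modulo $J$ the terms in which $\xi$ acts on a $\phi_i$ drop out: $\xi f_1\equiv2y_1\phi_1\cdot\frac13\phi_1+\frac12\phi_2^2+\phi_4\phi_3+\phi_3\phi_4$.
\end{proof}

\subsection{Deformations of weighted hypersurfaces are embedded}
An obstruction found among equations says something about $\mathcal D$ only if every abstract deformation comes from an equation, compatibly with small extensions.

\begin{lemma}\label{lem:embed}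
Let $n\ge3$, $S=\mathbb C[x_0,\dots,x_n,w]$ with $\deg x_i=1$, $\deg w=e$, and let $f\in S_d$, $d=me$, contain $w^m$ with nonzero coefficient. Let $X=\{f=0\}\subset\mathbb P(1^{n+1},e)$.

\textup{(a)} $H^0(X,\mathcal O_X(k))=(S/f)_k$ and $H^1(X,\mathcal O_X(k))=0$ for all $k$, $H^2(X,\mathcal O_X)=0$, and the dualizing sheaf of $X$ is $\mathcal O_X(d-n-1-e)$.

\textup{(b)} Let $A\to A'$ be a small extension, $X_A$ a deformation of $X$, and $X_A\otimes A'\cong\{f_{A'}=0\}$ an isomorphism of deformations, with $f_{A'}\in S_d\otimes A'$ lifting $f$. Then it extends to an isomorphism $X_A\cong\{f_A=0\}$ with $f_A\in S_d\otimes A$ lifting $f_{A'}$. In particular every deformation of $X$ over an Artin ring is of the form $\{f_A=0\}$.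
\end{lemma}

\begin{proof}
(a) Because of the term $w^m$, $X$ avoids the vertex $x_0=\dots=x_n=0$, whose complement is the total space $\mathbb V$ of $\mathcal O_{\mathbb P^n}(e)$. For the same reason $S/f$ is a free graded $\mathbb C[x]$-module with basis $1,w,\dots,w^{m-1}$, so the projection $\pi\colon X\to\mathbb P^n$ is finite with $\pi_*\mathcal O_X(k)=\bigoplus_{i<m}\mathcal O(k-ie)$. The cohomology of line bundles on $\mathbb P^n$ vanishes in degrees $0<i<n$, and $n\ge3$. Finally $\omega_{\mathbb V}=\mathcal O(-n-1-e)$, $X$ is the zero locus of a section of $\mathcal O(d)$, and adjunction applies.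

(b) By the sequence $0\to\mathcal O_X\xrightarrow{1+\varepsilon(\cdot)}\mathcal O_{X_A}^*\to\mathcal O_{X_{A'}}^*\to1$ and $H^2(\mathcal O_X)=0$, the line bundle $\mathcal O(1)$ on $X_{A'}$ lifts to a line bundle $\mathcal H$ on $X_A$. Let $M_A=H^0(X_A,\mathcal H^k)$. Since $H^1(\mathcal O_X(k))=0$, every small extension $B\to B'$ of quotients of $A$ gives an exact sequence $0\to M_{\mathbb C}\to M_B\to M_{B'}\to0$. By induction $M_B\to M_{\mathbb C}$ is onto, so the image of the first map is $\varepsilon M_B$ and $M_{B'}=M_B\otimes B'$. Hence $M_A/\mathfrak m_AM_A=M_{\mathbb C}$, so $M_A$ is generated by $\dim M_{\mathbb C}$ elements; its length is $\ell(A)\dim M_{\mathbb C}$, so it is free.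

Lift $x_0,\dots,x_n$ and $w$ from $X_{A'}$ to sections of $\mathcal H$ and $\mathcal H^e$. The $x_i$ have no common zero on $X$, so these sections define a morphism $X_A\to\mathbb V\times\operatorname{Spec}A$ extending the given embedding over $A'$. It is a closed embedding because it is one modulo $\mathfrak m_A$. The map $S_d\otimes A\to H^0(X_A,\mathcal H^d)$ is onto by (a) and Nakayama's lemma, and its target is free; so its kernel is free of rank one and commutes with base change. Over $A'$ the kernel contains $f_{A'}$, which reduces to the generator $f$; so the kernel over $A$ is generated by a lift $f_A$ of $f_{A'}$. Then $X_A\subset\{f_A=0\}$, and both spaces are flat over $A$ with the same special fiber, so they are equal.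
\end{proof}

The bound $n\ge3$ enters through $H^2(\mathcal O_X)=0$, which lifts the polarization; for a quartic surface in $\mathbb P^3$ this group is not zero.

\section{The threefold and its second-order obstruction}\label{sec:threefold}

We keep the notation of the introduction and write $R'=\mathbb C[x_0,x_1,x_2]$. The map $R'_k\to\mathbb C[u]_{\le2k}$, $g\mapsto g_C$, is onto, since $x_0^{k-b-c}x_1^bx_2^c\mapsto u^{b+2c}$ with $b\in\{0,1\}$ gives all monomials. Its kernel is $qR'_{k-2}$, since a form vanishing on the conic is divisible by the irreducible form $q$. Hence a form $g\in R_k$ with $g_C=0$ lies in $hR_{k-1}+qR'_{k-2}$. Let $p_i\in C$ be the point with parameter $u_i$; we also write $p_i$ for the point of $X$ over it, where $w=0$. Near $p_i$ forms are regarded as functions by setting $x_0=1$, and we write $t$ for $w$.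

\begin{lemma}\label{lem:geometry}
A general $P\in R_5$ satisfies \textup{(G1)} and \textup{(G2)}. For such $P$ the singular points of $\{F=0\}$ are $p_1,\dots,p_{10}$, and at $p_i$ the functions
\begin{equation}\label{eq:coord}
y_1=t,\qquad y_2=q\sqrt D,\qquad y_3=h,\qquad y_4=P
\end{equation}
are local coordinates in which $F=y_2^2+y_3y_4$ and $f=y_1^3+y_2^2+y_3y_4$. The variety $X$ has the properties stated in the first sentence of Theorem~\ref{thm:A}.
\end{lemma}

\begin{proof}
Condition (G1) is the preimage of a nonempty open condition under the surjection $R_5\to\mathbb C[u]_{\le10}$. Condition (G2) holds for general $P$ by Bertini's theorem for the linear system spanned by $q^2D$ and $hR_5$, whose base locus is $\{h=qD=0\}$.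

On that locus $dF=P\,dh+q^2\,dD$. Where $q=0$ this is $P\,dh$, which vanishes exactly at the $p_i$, as $P\ne0$ at $u=\infty$ because $\deg P_C=10$. The form $D=-x_1^2+(x_2^2+x_0x_2-x_0^2)$ is nondegenerate (the block in $x_0,x_2$ has determinant $-\frac54$), so $dh$ and $dD$ are independent along the smooth conic $\{h=D=0\}$, and $dF\ne0$ where $D=0\ne q$. With (G2), the singular points of $\{F=0\}$ are the $p_i$.

In the chart $x_0=1$ of $\mathbb P^3$ the functions $h$, $q$, $u=x_1$ are coordinates. At $p_i$ we have $D=D_C(u_i)\ne0$, because $P_C(v_j)\neq0$, and $\partial P/\partial u=P_C'(u_i)\ne0$, because the roots are simple. So $dy_2=\sqrt D\,dq$, $dy_3=dh$ and $dy_4$ are independent, and \eqref{eq:coord} are coordinates. Since $df=3w^2dw+dF$, the singular points of $X$ are the points over the $p_i$ with $w=0$, and they are of type $A_2$. A three-dimensional hypersurface with isolated singularities is normal, $X$ is connected since $H^0(\mathcal O_X)=\mathbb C$, and $\omega_X=\mathcal O_X(6-4-2)=\mathcal O_X$ by Lemma~\ref{lem:embed}(a).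

Isolated cDV points are terminal (Reid); here this is seen on one blow-up of the origin. The strict transform of $y_1^2+y_2^2+y_3^2+t^3=0$ is $y_1'^2+y_2'^2+y_3'^2+t=0$ in the chart of $t$ and $1+y_2'^2+y_3'^2+y_1t'^3=0$ in the chart of $y_1$ (symmetrically for $y_2,y_3$); both are smooth. The exceptional divisor is a quadric cone, reduced and irreducible, with discrepancy $3-2=1>0$.
\end{proof}

At $p_i$ the Tjurina ideal of $f$ is $J_i=(t^2,q,h,P)$, so $T^1=\mathbb C\oplus\mathbb Ct$. We have $S_6=\mathbb Cw^3\oplus w^2R_2\oplus wR_4\oplus R_6$, of dimension $1+10+35+84=130$, and the class of $cw^3+w^2s+wa+b$ in $T^1$ at $p_i$ is $b(p_i)+a(p_i)t$. The next lemma says which values can occur.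

\begin{lemma}\label{lem:values}
The evaluation map $R_6\to\mathbb C^{10}$, $b\mapsto(b(p_i))_i$, is onto. The image of the evaluation map $R_4\to\mathbb C^{10}$ is the kernel of $\lambda(z)=\sum_iz_i/P_C'(u_i)$.
\end{lemma}

\begin{proof}
Polynomials of degree at most $12$ take arbitrary values at ten points. A polynomial $\phi$ of degree at most $8$ is determined by its values at ten points, so the second image has dimension $9$. The form $\phi\,du/P_C$ is holomorphic at $\infty$ because $\deg\phi\le\deg P_C-2$, and the residue theorem gives $\lambda(\phi(u_1),\dots,\phi(u_{10}))=0$.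
\end{proof}

Let $K\subset S_6$ be the subspace of all $f_1=cw^3+w^2s+wa+b$ with $a(p_i)=b(p_i)=0$ for all $i$. By Lemma~\ref{lem:values}, $\dim K=130-9-10=111$. For $f_1\in K$ the polynomial $a_C$ has degree at most $8$ and ten roots, so $a_C=0$; and $b_C=l_CP_C$ with $\deg l_C\le2$. Therefore
\begin{equation}\label{eq:shape}
a=h\alpha+q\beta,\qquad b=lP+h\kappa+q\gamma
\end{equation}
with $\alpha\in R_3$, $\beta\in R'_2$, $l\in R'_1$, $\kappa\in R_5$, $\gamma\in R'_4$, and conversely every such choice gives an element of $K$. Thus $K$ is the degree $6$ part of the ideal $(w^2,q,h,P)$. The forms $\beta,l,\gamma$ depend linearly on $f_1$: $l$ is determined by $l_C$, and $\beta,\gamma$ are found by setting $h=0$. Define a quadratic form on $K$ by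
\begin{equation}\label{eq:Q}
Q(f_1)=\sum_{j=1}^4\frac{\beta_C(v_j)\,\gamma_C(v_j)}{D_C'(v_j)\,P_C(v_j)} .
\end{equation}

\begin{proposition}\label{prop:Q}
Let $f_1\in S_6$. The deformation $\{f+\varepsilon f_1=0\}$ over $A_1$ is locally trivial if and only if $f_1\in K$. For $f_1\in K$ there is $f_2\in S_6$ such that $\{f+\varepsilon f_1+\varepsilon^2f_2=0\}$ is locally trivial over $A_2$ if and only if $Q(f_1)=0$.
\end{proposition}

\begin{proof}
Only the points $p_i$ matter, and the first claim is Lemma~\ref{lem:first}. For the second, in the coordinates \eqref{eq:coord} we have $f_1=y_1^2\phi_1+y_2\phi_2+y_3\phi_3+y_4\phi_4$ with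
\[
\phi_1=ct+s,\qquad\phi_2=\frac{t\beta+\gamma}{\sqrt D},\qquad\phi_3=t\alpha+\kappa,\qquad\phi_4=l .
\]
Modulo $J_i$ a function not involving $t$ is replaced by its value at $p_i$, and $t^2=0$. By Corollary~\ref{cor:A2}, $f_2=c_2w^3+w^2s_2+wa_2+b_2$ gives a locally trivial deformation if and only if, for all $i$,
\[
b_2(p_i)=\Big(\frac{\gamma^2}{4D}+l\kappa\Big)(p_i),\qquad a_2(p_i)=\Big(\frac13s^2+l\alpha+\frac{\beta\gamma}{2D}\Big)(p_i).
\]
By Lemma~\ref{lem:values} a suitable $b_2$ always exists, and $a_2$ exists if and only if $\lambda$ kills the values on the right. Since $s^2$ and $l\alpha$ lie in $R_4$, the condition is $\sum_i\frac{\beta_C\gamma_C}{D_CP_C'}(u_i)=0$. The form $\frac{\beta_C\gamma_C}{D_CP_C}\,du$ has numerator of degree at most $12$ and denominator of degree $14$ with simple roots $u_i,v_j$, so it is holomorphic at $\infty$, and the residue theorem gives $\sum_i\frac{\beta_C\gamma_C}{D_CP_C'}(u_i)=-Q(f_1)$.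
\end{proof}

Thus the obstruction sits at the four points where $D$ vanishes on $C$, that is, where completing the square in $q$ breaks down.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The geometric statements are in Lemma~\ref{lem:geometry}. The element $f_1=q(w\beta_0+x_0^4)$ lies in $K$, with $\beta_C=1+u+u^2+u^3=(u-v_2)(u-v_3)(u-v_4)$ and $\gamma_C=1$, so $X_1$ is locally trivial. Only $v_1=1$ contributes to \eqref{eq:Q}, and $Q(f_1)=\frac4{4P_C(1)}\ne0$. If a locally trivial $X_2$ over $A_2$ extended $X_1$, then $X_2\cong\{f+\varepsilon f_1+\varepsilon^2f_2=0\}$ for some $f_2\in S_6$ by Lemma~\ref{lem:embed}, contradicting Proposition~\ref{prop:Q}. Finally, $X_1$ is induced by a map $\operatorname{Spec}A_1\to\mathrm{Def}^{\mathrm{lt}}(X)$. If the target were smooth, this map would extend to $\operatorname{Spec}A_2$ and produce such an $X_2$.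
\end{proof}

\section{The deformation space of the threefold}\label{sec:structure}

We prove Theorem~\ref{thm:B} by determining the locus $\Sigma$ of equations with unchanged singularities and then splitting off the coordinate changes.

\subsection{The equisingular locus}
Let $W=S_6$ and let $\mathcal X\to(W,f)$ be the family of all hypersurfaces $\{f'=0\}$. Near $p_i$ it is induced from the semiuniversal family $f+\sigma_0+\sigma_1t$ by a map $\psi_i\colon(W,f)\to(\mathbb C^2,0)$. Its differential sends $f_1$ to the class $(b(p_i),a(p_i))$ of $f_1$ in $T^1$: if $f+\varepsilon f_1=(1+\varepsilon c)(1+\varepsilon\xi)\big(f+\varepsilon(\sigma_0+\sigma_1t)\big)$, then $f_1\equiv\sigma_0+\sigma_1t$ modulo $J_i$. Let $\psi=(\psi_i)\colon(W,f)\to(\mathbb C^{20},0)$ and $\Sigma=\psi^{-1}(0)$ with its natural, possibly non-reduced, structure. By Corollary~\ref{cor:fiber}, $\Sigma(A)$ is the set of lifts $f_A$ of $f$ whose hypersurface is locally trivial.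

Over $\Sigma$ the family is trivial near each $p_i$, and near other points of $X$ the map $\mathcal X\to W$ is a submersion. So $\mathcal X|_\Sigma$ is locally trivial and is induced by a map of germs $\alpha\colon\Sigma\to\mathrm{Def}^{\mathrm{lt}}(X)$. Lemma~\ref{lem:embed}(b) says precisely that $\Sigma\to\mathcal D$ is smooth. The tangent space of $\Sigma$ is $\ker d\psi(f)=K$. Choose affine functions $\tau_1,\dots,\tau_s$ on $W$, vanishing at $f$, that induce coordinates on $\ker d\alpha\subset K$. A map of analytic germs that induces an isomorphism of completed local rings is an isomorphism, so Lemma~\ref{lem:hull} gives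
\begin{equation}\label{eq:split}
(\alpha,\tau)\colon\Sigma\xrightarrow{\ \sim\ }\mathrm{Def}^{\mathrm{lt}}(X)\times(\mathbb C^s,0),\qquad h^1(X,T_X)=111-s .
\end{equation}

\subsection{A hypersurface with quadratic part $Q$}
By Lemma~\ref{lem:values} the image of $d\psi(f)$ is the hyperplane $\ker\tilde\lambda\subset\mathbb C^{20}$, where $\tilde\lambda$ is $\lambda$ applied to the ten $\sigma_1$-components. Choose a linear projection $\pi$ of $\mathbb C^{20}$ onto this hyperplane. Then $W'=(\pi\psi)^{-1}(0)$ is smooth of dimension $111$ with tangent space $K$. On $W'$ the map $\psi$ takes values in the line $\ker\pi$, on which $\tilde\lambda$ is a coordinate. Hence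
\[
\Sigma=\{G=0\}\subset W',\qquad G=\tilde\lambda\circ\psi|_{W'},\qquad dG(f)=0 .
\]
Let $G_2$ be the quadratic part of $G$, a quadratic form on $K$. For every map $\operatorname{Spec}A_2\to W'$ with tangent vector $f_1$, the pullback of $G$ is $\varepsilon^2G_2(f_1)$. So $f_1$ extends to an element of $\Sigma(A_2)$ if and only if $G_2(f_1)=0$, and Proposition~\ref{prop:Q} shows that $G_2$ and $Q$ have the same zeros. The eight linear forms $\beta_C(v_j),\gamma_C(v_j)$ on $K$ are independent, since $\beta_C$ and $\gamma_C$ are arbitrary polynomials of degrees at most $4$ and $8$. So $Q$ has rank $8$, is irreducible, and divides $G_2\neq0$; thus $G_2$ is a nonzero multiple of $Q$. The holomorphic splitting lemma gives coordinates $(x,y,z)\in\mathbb C^4\times\mathbb C^4\times\mathbb C^{103}$ on $W'$ with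
\[
G=\sum_{j=1}^4x_jy_j+G'(z),\qquad G'\text{ of order at least }3 .
\]

\subsection{The residual term vanishes}
A second-order computation says nothing about $G'$. The critical locus of $G$ lies in $\{x=y=0\}$, and $G'=0$ if and only if it fills this $103$-dimensional germ. So we need many critical points, that is, many equations for which the singular points again fail to impose independent conditions. The natural candidates are the equations of the same shape as $f$.

Let $\Pi$ be the germ of $S_2\times S_2\times S_2\times S_1\times S_5$ at $(w,q,D,h,P)$, with the map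
\[
\mu\colon\Pi\to W,\qquad(e,q',D',h',P')\mapsto f'=e^3+q'^2D'+h'P' .
\]
Near $p_i$ the functions $e,\,q'\sqrt{D'},\,h',\,P'$ deform the coordinates \eqref{eq:coord}, so they are coordinates relative to $\Pi$, and in them $f'=y_1^3+y_2^2+y_3y_4$. The family over $\Pi$ is therefore trivial near $p_i$. By Corollary~\ref{cor:fiber}, $\psi\circ\mu$ vanishes modulo every power of the maximal ideal, so $\mu$ factors through $\Sigma$.

The image of $d\mu$ at the base point is $K_0=w^2S_2+qDS_2+q^2S_2+PS_1+hS_5$. We claim $\dim K_0\ge103$, because $K_0$ contains every $f_1\in K$ with $\beta_C(v_j)=\gamma_C(v_j)=0$ for all $j$. Indeed, $D_C$ has simple roots, so it divides $\beta_C$ and $\gamma_C$, which gives $\beta\in\mathbb CD+\mathbb Cq$ and $\gamma\in DR'_2+qR'_2$. Hence $wq\beta$ and $q\gamma$ lie in $qDS_2+q^2S_2$, and by \eqref{eq:shape} the other terms of $f_1$ lie in $w^2S_2+PS_1+hS_5$. Restricting $\mu$ to a smooth subgerm transverse to $\ker d\mu$, we obtain a smooth germ $Z\subset\Sigma$ with $T_fZ=K_0$.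

\begin{lemma}\label{lem:crit}
$dG=0$ along $Z$.
\end{lemma}

\begin{proof}
Fix representatives: an open neighborhood $\mathcal U_i$ of $p_i$ in $\mathcal X$ that embeds, over $W$, into the pullback of the semiuniversal family by $\psi_i$. Let $f'=\mu(e,q',D',h',P')\in Z$ be close to $f$ and let $p_i'\in\mathcal U_i$ be the point where $e,q',h',P'$ vanish. Since $\psi_i(f')=0$, the singular point $p'_i$ of the fiber over $f'$ corresponds to the singular point of the central fiber. Let $K'$ be the degree $6$ part of the ideal $(e^2,q',h',P')$. An element $g\in K'$ lies in the Tjurina ideal of $f'$ at $p'_i$, so $f'+\varepsilon g$ is trivial there, and Corollary~\ref{cor:fiber} for $A_1$ gives $d\psi_i(f')(g)=0$. Thus $K'\subset\ker d\psi(f')=T_{f'}\Sigma$. Now $K'$ is the image of a linear map $S_2\oplus S_4\oplus S_5\oplus S_1\to S_6$ that depends continuously on the point of $\Pi$ and has image $K$ at the base point. The rank cannot drop nearby, so $\dim T_{f'}\Sigma\ge111=\dim W'$. As $T_{f'}\Sigma=\ker dG(f')\subset T_{f'}W'$, we get $dG(f')=0$.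
\end{proof}

Hence $Z\subset\{x=y=0\}$, and $\dim Z\ge103$ forces equality. So $dG'=0$, $G'=0$, and $\Sigma\cong\{\sum x_jy_j=0\}\times(\mathbb C^{103},0)$. Moreover $K_0=T_fZ$ is the radical of $G_2$.

\subsection{Removing the coordinate changes}
The kernel of $d\alpha$ consists of the $f_1\in K$ for which $X_1=\{f+\varepsilon f_1=0\}$ is globally trivial. Let $\mathfrak g$ be the space of derivations $\delta=\sum l_i\partial_{x_i}+m\partial_w$ with $l_i\in S_1$, $m\in S_2$; its dimension is $16+11=27$.

\begin{lemma}\label{lem:27}
The map $\delta\mapsto\delta f$ is an isomorphism $\mathfrak g\to\ker d\alpha$, and $\ker d\alpha\subset K_0$.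
\end{lemma}

\begin{proof}
If $f_1=\delta f$, the substitution $1+\varepsilon\delta$ trivializes $X_1$. Conversely let $\varphi\colon X\times\operatorname{Spec}A_1\to X_1$ be an isomorphism of deformations. Since $H^1(\mathcal O_X)=0$, the lift of $\mathcal O_X(1)$ is unique, so $\varphi^*\mathcal O(1)\cong\mathcal O(1)$, and after scaling the isomorphism is the identity modulo $\varepsilon$. By Lemma~\ref{lem:embed}(a), $\varphi^*x_i=x_i+\varepsilon l_i$ and $\varphi^*w=w+\varepsilon m$. The equation of $X_1$ pulls back to $f+\varepsilon(f_1+\delta f)$, which vanishes in $(S/f)_6\otimes A_1$. So $f_1+\delta f\in\mathbb Cf$, and $6f=\big(\sum x_i\partial_{x_i}+2w\partial_w\big)f$ shows $f_1\in\mathfrak gf$.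

Let $\delta f=0$. Comparing powers of $w$ in $3mw^2+\sum l_i\partial_{x_i}F=0$ gives $m=0$ and $\sum l_i\partial_{x_i}F=0$. The flow of the linear vector field $x\mapsto(l_i(x))$ on $\mathbb C^4$ preserves $F$, hence the finite singular set of $\{F=0\}$, hence each $p_i$. So the $p_i$ are eigenlines of the endomorphism $(l_i)$. They lie in the plane $h=0$ and no three are collinear, so the endomorphism acts on $\{h=0\}\subset\mathbb C^4$ by a scalar $c$, and $\delta=c\sum x_i\partial_{x_i}+h\,\partial_v$ for a constant vector $v$. Setting $h=0$ in $6cF+h\,\partial_vF=0$ gives $6cq^2D=0$, so $c=0$ and $\partial_vF=0$. If $v\ne0$, the surface $\{F=0\}$ is a cone with a point of multiplicity $6$ at $[v]$, while all its singular points have multiplicity $2$. So $\delta=0$.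

Finally $\delta f=3w^2\delta w+2qD\,\delta q+q^2\delta D+P\,\delta h+h\,\delta P\in K_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By \eqref{eq:split} and Lemma~\ref{lem:27}, $s=27$ and $h^1(X,T_X)=84$. The germ $W''=W'\cap\{\tau=0\}$ is smooth of dimension $84$, its tangent space is a complement of $\ker d\alpha$ in $K$, and \eqref{eq:split} identifies $\mathrm{Def}^{\mathrm{lt}}(X)$ with $\{G''=0\}\subset W''$, $G''=G|_{W''}$. Since $\ker d\alpha$ lies in the radical $K_0$ of $G_2$, the quadratic part of $G''$ still has rank $8$, so $G''=\sum_{j\le4}x_jy_j+G'''(z)$ with $z\in\mathbb C^{76}$ in suitable coordinates. By \eqref{eq:split} the singular locus of $\{G''=0\}$ has dimension $103-27=76$. It is contained in $\{x=y=0,\ G'''(z)=0\}$, so $G'''=0$.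
\end{proof}

\section{Quotient singularities and products}\label{sec:dim}

The proof of Theorem~\ref{thm:C}(i) carries out the argument sketched in the introduction. It rests on the $T^1$-lifting theorem (Ran, Kawamata; Fantechi--Manetti), which has a short proof in the form we need.

\begin{lemma}\label{lem:T1}
Suppose that for every $k\ge1$ and every locally trivial deformation $X_{A_k}$, with restriction $X_{A_{k-1}}$, the map $H^1(X,T_{X_{A_k}/A_k})\to H^1(X,T_{X_{A_{k-1}}/A_{k-1}})$ is surjective. Then $\mathrm{Def}^{\mathrm{lt}}(X)$ is smooth.
\end{lemma}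

\begin{proof}
Let $B_k=A_k[\eta]/\eta^2$ and $C_k=B_k/(\varepsilon^k\eta)$; then $C_k=A_k\times_{A_{k-1}}B_{k-1}$. We first show that $\mathcal D(B_k)\to\mathcal D(C_k)$ is onto. Let $X_{C_k}$ be given, with restrictions $X_{A_k}$, $X_{B_{k-1}}$, $X_{A_{k-1}}$. By Lemma~\ref{lem:glue}(a) and the hypothesis there is $X_{B_k}$ with $X_{B_k}\otimes A_k=X_{A_k}$ and an isomorphism $X_{B_k}\otimes B_{k-1}\cong X_{B_{k-1}}$ that is the identity over $A_{k-1}$. The structure sheaf of a locally trivial deformation over $C_k$ is the fiber product of its restrictions to $A_k$ and $B_{k-1}$ over $A_{k-1}$, because locally it is $\mathcal O_X\otimes C_k$. So $X_{B_k}\otimes C_k\cong X_{C_k}$.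

Write the hull as $\mathcal R=\mathbb C[[z]]/I$ with $I\subset\mathfrak m^2$. By smoothness of the hull, $h_{\mathcal R}(B_k)\to h_{\mathcal R}(C_k)$ is onto. Suppose $I\ne0$, let $k+1\ge2$ be the minimal order of an element of $I$, attained by $g$ with initial form $g_{k+1}$, and choose a vector $v$ with $g_{k+1}(v)\ne0$. Since $\mathfrak m_{C_k}^{k+1}=0$, the map $z\mapsto(\varepsilon+\eta)v$ defines an element of $h_{\mathcal R}(C_k)$. A lift to $B_k$ has the form $z\mapsto(\varepsilon+\eta)v+\varepsilon^k\eta\,v'$. As $\varepsilon^k\eta$ is killed by $\mathfrak m_{B_k}$ and $\mathfrak m_{B_k}^{k+2}=0$, it sends $g$ to $g_{k+1}(v)(\varepsilon+\eta)^{k+1}=(k+1)g_{k+1}(v)\,\varepsilon^k\eta\ne0$, a contradiction.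
\end{proof}

To verify the hypothesis we need Hodge theory for reflexive forms.

\begin{lemma}\label{lem:hodge}
Let $Y$ be a compact K\"ahler space of pure dimension $n$ with quotient singularities. Then $\Omega_Y^{[\bullet]}$ is a resolution of $\mathbb C_Y$, and $\sum_{p+q=m}h^q(Y,\Omega_Y^{[p]})=b_m(Y)$ for all $m$.
\end{lemma}

\begin{proof}
Locally $Y=B/G$ with quotient map $\rho$ and $\Omega_Y^{[p]}=(\rho_*\Omega_B^p)^G$. Taking invariants is exact, so the Poincar\'e lemma on $B$ gives the first claim, and there is a spectral sequence $E_1^{p,q}=H^q(Y,\Omega_Y^{[p]})\Rightarrow H^{p+q}(Y,\mathbb C)$. We show that it degenerates by embedding it into that of a resolution.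

Let $\pi\colon\tilde Y\to Y$ be a resolution with $\tilde Y$ compact K\"ahler that is an isomorphism over $Y_{\mathrm{reg}}$. Reflexive forms extend (Steenbrink): $\Omega_Y^{[p]}=\pi_*\Omega^p_{\tilde Y}$. This gives maps $\Omega_Y^{[p]}\to R\pi_*\Omega^p_{\tilde Y}$ compatible with $d$. The space $Y$ is Cohen--Macaulay with dualizing sheaf $\omega_Y$, and $\Omega^p_{\tilde Y}=\mathcal{H}om(\Omega^{n-p}_{\tilde Y},\omega_{\tilde Y})$. Grothendieck duality for $\pi$ gives the middle isomorphism in
\[
\Omega_Y^{[p]}\to R\pi_*\Omega^p_{\tilde Y}\cong R\mathcal{H}om(R\pi_*\Omega^{n-p}_{\tilde Y},\omega_Y)\to R\mathcal{H}om(\Omega_Y^{[n-p]},\omega_Y).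
\]
The last complex is the sheaf $\Omega_Y^{[p]}$. Indeed, locally $\Omega_Y^{[n-p]}$ is a direct summand of $\rho_*\Omega_B^{n-p}$, and by duality for the finite map $\rho$ the complex $R\mathcal{H}om(\rho_*\Omega_B^{n-p},\omega_Y)=\rho_*\Omega_B^p$ sits in degree $0$; so the higher $\mathcal{E}xt$ sheaves vanish, and $\mathcal{H}om(\Omega_Y^{[n-p]},\omega_Y)$ is reflexive and equals $\Omega^p$ on $Y_{\mathrm{reg}}$. The composition is an endomorphism of $\Omega_Y^{[p]}$ that is the identity on $Y_{\mathrm{reg}}$, hence everywhere. So $H^q(Y,\Omega_Y^{[p]})\to H^q(\tilde Y,\Omega^p_{\tilde Y})$ is injective. The Hodge--de Rham spectral sequence of $\tilde Y$ degenerates at $E_1$. If the map of spectral sequences is injective on $E_r$, then $d_r=0$ for $Y$ as well, both $E_{r+1}$ equal $E_r$, and the map stays injective; induction on $r$ finishes the proof.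
\end{proof}

\begin{lemma}\label{lem:lift}
Let $Y$ be as in Lemma~\ref{lem:hodge} with $\omega_Y\cong\mathcal O_Y$, let $Y_A$ be locally trivial and $A\to A'$ a small extension. Then $H^1(Y,T_{Y_A/A})\to H^1(Y,T_{Y_{A'}/A'})$ is surjective.
\end{lemma}

\begin{proof}
Let $U_A\subset Y_A$ be the open part over $Y_{\mathrm{reg}}$ and $\Omega_A^{[p]}=j_*\Omega^p_{U_A/A}$. Here local triviality is essential: locally $\Omega_A^{[\bullet]}$ is the complex $\Omega_Y^{[\bullet]}\otimes A$. So it resolves the constant sheaf $A_Y$, and there are exact sequences $0\to\Omega_Y^{[p]}\to\Omega_A^{[p]}\to\Omega_{A'}^{[p]}\to0$, which by induction give $\ell(H^q(\Omega_A^{[p]}))\le\ell(A)h^q(\Omega_Y^{[p]})$ for the lengths. With the spectral sequence of $\Omega_A^{[\bullet]}$ and Lemma~\ref{lem:hodge},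
\[
\ell(A)\,b_m(Y)\le\sum_{p+q=m}\ell\big(H^q(\Omega_A^{[p]})\big)\le\ell(A)\sum_{p+q=m}h^q(\Omega_Y^{[p]})=\ell(A)\,b_m(Y).
\]
So $\ell(H^q(\Omega_A^{[p]}))=\ell(A)h^q(\Omega_Y^{[p]})$ for every $A$. The kernel of $H^q(\Omega_A^{[p]})\to H^q(\Omega_{A'}^{[p]})$ has length at most $h^q(\Omega_Y^{[p]})$, so the image has length at least $\ell(A')h^q(\Omega_Y^{[p]})$, and the map is onto. For $q=0$, $p=n$ this lifts a generator of $\omega_Y$ to a section $\sigma$ of $\Omega_A^{[n]}$. Contraction with $\sigma$ is an isomorphism $T_{U_A/A}\cong\Omega^{n-1}_{U_A/A}$, and since $T_Y$ is reflexive it extends to $T_{Y_A/A}\cong\Omega_A^{[n-1]}$, compatibly with reduction to $A'$. The case $q=1$, $p=n-1$ is the claim.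
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}\textup{(i)}]
We reduce to $\omega\cong\mathcal O$ by the index-one cover. Let $m\geq1$ be minimal with $\omega_X^{[m]}\cong\mathcal O_X$ and let $\sigma$ be a generator. The $m$-th roots of $\sigma$ form an \'etale cover $V\to X_{\mathrm{reg}}$ with cyclic group $\Gamma$ that carries a tautological nowhere vanishing $n$-form. It extends to a finite map $\rho\colon Y\to X$ from the normal space $Y$ with $\rho_*\mathcal O_Y=\bigoplus_{i<m}\omega_X^{[-i]}$, and $\omega_Y\cong\mathcal O_Y$. Being finite over $X$, the space $Y$ is compact K\"ahler. It has quotient singularities: if locally $X=B/G$ without reflections, then $G$ acts freely on the complement $B^\circ$ of a subset of codimension at least $2$, and $B^\circ$ is simply connected. So each component of the cover of $B^\circ/G\subset X_{\mathrm{reg}}$ is $B^\circ/G_1$ with $G_1\subset G$, and by normality $Y$ is locally $B/G_1$.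

Let $X_A$ be locally trivial and $U_A\subset X_A$ the part over $X_{\mathrm{reg}}$. Since $V\to X_{\mathrm{reg}}$ is a local homeomorphism, $\rho^{-1}\mathcal O_{U_A}$ is the structure sheaf of a deformation $V_A$ of $V$ with $\Gamma$-action, and a trivialization of $X_A$ over an open set pulls back to one of $V_A$. Hence the direct image of $\mathcal O_{V_A}$ under $V\subset Y$ is locally $\mathcal O_Y\otimes A$ and defines a locally trivial deformation $Y_A$ with $\Gamma$-action, compatibly with base change. We have $(\rho_*T_{Y_A/A})^\Gamma=T_{X_A/A}$, because this holds over $X_{\mathrm{reg}}$ and both sides are direct images from there. As $\rho$ is finite and taking invariants is exact, $H^1(X,T_{X_A/A})=H^1(Y,T_{Y_A/A})^\Gamma$, and the surjection of Lemma~\ref{lem:lift} stays surjective on invariants. Lemma~\ref{lem:T1} gives smoothness.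

Klt surface singularities are quotient singularities (Koll\'ar--Mori, Prop.~4.18) and normal curves are smooth. The deformation space of a disjoint union is the product of those of the components. So the answer is yes in dimension at most $2$.
\end{proof}

\begin{remark}
For $\omega_Y\cong\mathcal O_Y$, quotient singularities are used only through the conclusion of Lemma~\ref{lem:hodge}. Hence that conclusion fails for the threefold of Theorem~\ref{thm:A}.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:C}\textup{(ii)}]
Let $X$ and $X_1$ be as in Theorem~\ref{thm:A}, with $X_1$ given by a cocycle $\eta_{ij}$ on a cover $(U_i)$; then $[\eta,\eta]\ne0$ by Lemma~\ref{lem:glue}(b). Let $E$ be an abelian variety of dimension $n-3$ and $p\colon X\times E\to X$, $p_E\colon X\times E\to E$ the projections, so $T_{X\times E}=p^*T_X\oplus p_E^*T_E$. The deformation $X_1\times E$ is glued by $p^*\eta_{ij}$ on the cover $(U_i\times E)$, and $[p^*\eta_{ij},p^*\eta_{jk}]=p^*[\eta_{ij},\eta_{jk}]$. Projecting to $p^*T_X$ and restricting to $X\times\{0\}$ gives a map $H^2(T_{X\times E})\to H^2(T_X)$ that sends this class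 to $[\eta,\eta]\ne0$. So $X_1\times E$ does not extend to $A_2$, and $\mathrm{Def}^{\mathrm{lt}}(X\times E)$ is not smooth. The product $X\times E$ is projective, locally a hypersurface and hence Gorenstein, klt because discrepancies do not change under product with a manifold, and has trivial canonical sheaf.
\end{proof}

\section{Hyperplane arrangements and universality}\label{sec:murphy}

Call two complete local rings \emph{smoothly equivalent} if they become isomorphic after adjoining power series variables to each; adjoining more variables shows that this is an equivalence relation. By Lemma~\ref{lem:hull} with $\mathcal D=h_{\mathcal R}$, a smooth morphism of $\mathbb C$-schemes makes the completed local rings at corresponding $\mathbb C$-points smoothly equivalent. The plan is to realize a given singularity on a space of line configurations and to find a $K$-trivial klt variety whose locally trivial deformations are the deformations of the configuration.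

\subsection{Line configurations}
An \emph{incidence scheme} is a locally closed subscheme of $(\mathbb P^2)^m\times(\mathbb P^{2*})^n$, $m\ge4$, parametrizing distinct points $p_i$ and distinct lines $\Lambda_j$, with $p_1,\dots,p_4$ the standard frame, each pair $(p_i,\Lambda_j)$ prescribed to be incident or non-incident, any two lines having a prescribed common marked point, and each line containing at least three marked points. We quote Mn\"ev's theorem in the following form from \cite[Thm.~1.3]{Vakil}; see also Lafforgue and Lee--Vakil.

\begin{theorem}\label{thm:mnev}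
Every pointed scheme of finite type over $\mathbb Z$ is related, by a chain of smooth pointed morphisms in either direction, to a point of an incidence scheme.
\end{theorem}

Let $\lambda_1,\dots,\lambda_N$ be linear forms on $\mathbb C^3$ and $E=\{1,\dots,N\}$. Call an index $i$ \emph{free} if $\lambda_i$ belongs to no linearly dependent triple. If the $\lambda_i$ span, let $W_0\in Gr(3,N)$ be the image of $\xi\mapsto(\lambda_1(\xi),\dots,\lambda_N(\xi))$, and let $\mathcal Z\subset Gr(3,N)$ be the closed subscheme where the Pl\"ucker coordinates $p_I$ vanish for all triples $I$ with $(\lambda_i)_{i\in I}$ dependent.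

\begin{proposition}\label{prop:lines}
For $Y,y$ as in Theorem~\ref{thm:D} there are $N\ge7$ and nonzero, pairwise non-proportional forms $\lambda_1,\dots,\lambda_N$ with at least three free indices such that $\widehat{\mathcal O}_{Y_{\mathbb C},y}$ is smoothly equivalent to $\widehat{\mathcal O}_{\mathcal Z,W_0}$.
\end{proposition}

\begin{proof}
\emph{Complex points.} The point $y$ is a point $\mathsf y\in Y$ with an embedding $\kappa(\mathsf y)\to\mathbb C$; apply Theorem~\ref{thm:mnev} to $(Y,\mathsf y)$. All residue fields along the chain are finitely generated fields, since a smooth morphism gives a finitely generated extension and subfields of finitely generated fields are finitely generated. For a smooth pointed morphism $(Y',\mathsf y')\to(Y'',\mathsf y'')$, an embedding of $\kappa(\mathsf y')$ into $\mathbb C$ restricts to $\kappa(\mathsf y'')$, and an embedding of $\kappa(\mathsf y'')$ extends to $\kappa(\mathsf y')$ because $\mathbb C$ is algebraically closed of infinite transcendence degree over any finitely generated field. So after base change to $\mathbb C$ we have a chain of smooth morphisms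 with compatible $\mathbb C$-points. A smooth morphism is onto on tangent spaces with finite-dimensional kernel, so all tangent spaces are finite-dimensional and all completed local rings are Noetherian. Thus $\widehat{\mathcal O}_{Y_{\mathbb C},y}$ is smoothly equivalent to the completed local ring of an incidence scheme at a $\mathbb C$-point.

\emph{Forgetting the frame and the points.} Since $PGL_3$ acts simply transitively on quadruples of points in general position, the product of the incidence scheme with $PGL_3$ is the scheme $\mathcal I$ of configurations with the same conditions, except that $p_1,\dots,p_4$ are only in general position. Let $\mathcal L$ be the scheme of tuples of $n$ distinct lines with $\det(\Lambda_i,\Lambda_j,\Lambda_k)=0$ for the triples that have a prescribed common marked point and $\det\ne0$ for the other triples. Forgetting the points maps $\mathcal I$ to $\mathcal L$: if $\Lambda_i,\Lambda_j,\Lambda_k$ are concurrent at some configuration, the prescribed common point of $\Lambda_i,\Lambda_j$ lies on $\Lambda_k$, and this incidence, not being forbidden, is prescribed. A marked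 point on two lines $\Lambda_i,\Lambda_j$ is given by the cross product of their equations, and its incidence with a further $\Lambda_k$ is the equation $\det(\Lambda_i,\Lambda_j,\Lambda_k)=0$, which holds on $\mathcal L$. A marked point on exactly one line varies in a $\mathbb P^1$-bundle over $\mathcal L$, and a point on no line varies in $\mathbb P^2$. All other conditions are open. So $\mathcal I$ is open in a fiber product of such bundles over $\mathcal L$, and $\mathcal I\to\mathcal L$ is smooth.

\emph{Adding lines.} Add lines one at a time, each distinct from the previous lines and avoiding their intersection points; add at least three, and so many that the total number is $N\ge7$. The new lines are free, and the germ is multiplied by a smooth factor. Choosing equations $\lambda_i$ for the lines is a torsor under $(\mathbb C^*)^N$, and the space of spanning tuples $(\lambda_i)$ is a $GL_3$-torsor over $Gr(3,N)$ under which the $p_I$ pull back to the determinants.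
\end{proof}

\subsection{The dual arrangement}
The double cover of $\mathbb P^2$ branched along the $N$ lines is of no use: its canonical sheaf $\mathcal O(N/2-3)$ is trivial only for $N=6$, a point on $k$ lines gives the discrepancy $1-k/2$, which is too small for $k\ge4$, and Lemma~\ref{lem:embed} needs dimension at least $3$. Duality of subspaces removes all three defects and keeps the equations.

Let $r=N-3\ge4$, identify $W_0^\perp\subset\mathbb C^N$ with $\mathbb C^r$, and let $l_1^0,\dots,l_N^0$ be the restrictions of the coordinates to it. They span $(\mathbb C^r)^*$, and $\sum c_il_i^0=0$ if and only if $c\in W_0$: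
\begin{equation}\label{eq:gale}
\text{the relations among }l_1^0,\dots,l_N^0\text{ are }\textstyle\sum_i\lambda_i(\xi)\,l_i^0=0,\quad\xi\in\mathbb C^3 .
\end{equation}
So relations correspond to points of the original plane, and the support of a relation is the set of lines \emph{not} passing through the point. For example, a triple point of the lines gives a relation among $N-3=r$ forms, that is, $r$ hyperplanes of $\mathbb P^{r-1}$ with a common point, while a double point gives a relation among $r+1$ forms, which is no condition. High multiplicity in the plane becomes a single relation.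

The isomorphism $Gr(3,N)\to Gr(r,N)$, $W\mapsto W^\perp$, satisfies $p_I(W)=\pm p_{E\setminus I}(W^\perp)$ up to a common factor: if $W$ is the row space of $(1_3\,|\,M)$, then $W^\perp$ is the row space of $(-M^T\,|\,1_r)$, and both minors are, up to sign, the minor of $M$ with rows $\{1,2,3\}\setminus I$ and columns $I\setminus\{1,2,3\}$. Since $N\le2r$, we can add forms $l^0_{N+1},\dots,l^0_{2r}$, choosing each $l_k^0$ outside every proper subspace spanned by some of $l_1^0,\dots,l_{k-1}^0$. Let $\mathcal F(A)$ be the set of tuples $(l_i)_{i\le2r}$ of linear forms with coefficients in $A$, lifting $(l_i^0)$, such that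
\begin{equation}\label{eq:minors}
\det(l_i)_{i\in I}=0\quad\text{for all }I\subset E,\ |I|=r,\text{ with }(l_i^0)_{i\in I}\text{ dependent.}
\end{equation}
Spanning tuples $(l_1,\dots,l_N)$ form a $GL_r$-torsor over $Gr(r,N)$ and the added forms are unconstrained, so by Proposition~\ref{prop:lines}, $\mathcal F=h_{\mathcal S}$ for a ring $\mathcal S$ smoothly equivalent to $\widehat{\mathcal O}_{Y_{\mathbb C},y}$.

Let $H_i=\{l_i^0=0\}\subset\mathbb P^{r-1}$ and, for $p\in\mathbb P^{r-1}$, $E(p)=\{i\le2r:l_i^0(p)=0\}$. A \emph{circuit} is a minimal set of indices whose forms $l_i^0$ are dependent.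

\begin{lemma}\label{lem:shape}
For every $p$, the forms $l_i^0$, $i\in E(p)$, are either independent or satisfy exactly one relation up to scalar. In the second case the support $\mathcal C$ of the relation is a circuit contained in $E$ with $|\mathcal C|\ge3$, and $E(p)\setminus\{k\}$ is independent for $k\in\mathcal C$. The forms $l_1^0,\dots,l_{2r}^0$ are nonzero and pairwise non-proportional.
\end{lemma}

\begin{proof}
If the largest index $k$ in the support of a relation among $E(p)$ exceeded $N$, then $l_k^0$ would lie in a span of earlier forms vanishing at $p$, which is a proper subspace. So the support lies in $E$, and by \eqref{eq:gale} the relations correspond to the $\xi$ with $\lambda_i(\xi)=0$ for all $i\in E\setminus E(p)$. This set of indices is not empty, as the $l^0_i$, $i\in E$, span. It is not a single index $k$: evaluating \eqref{eq:gale} at $p$ for a $\xi$ with $\lambda_k(\xi)\ne0$ would give $\lambda_k(\xi)l_k^0(p)=0$. So $\xi$ lies on two distinct lines and is unique up to scalar. If $\xi\ne0$ lies on a free line, it lies on at most two lines and the support has at least $N-2$ elements;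 otherwise the support contains three free indices. Uniqueness of the relation gives the statements on $\mathcal C$ and $E(p)\setminus\{k\}$. Any two forms vanish at a common point $p$, so a relation between them would have support of size at least $3$; this proves the last claim.
\end{proof}

Let $\Phi_0=\prod_{i=1}^{2r}l_i^0$ and $X=\{w^2=\Phi_0\}\subset\mathbb P(1^r,r)$, of dimension $r-1\ge3$.

\begin{lemma}\label{lem:klt}
$X$ is a normal projective klt variety with $\omega_X\cong\mathcal O_X$.
\end{lemma}

\begin{proof}
Since $\Phi_0$ is squarefree, the hypersurface $X$ is singular only in codimension $2$, hence normal; it is connected and $\omega_X=\mathcal O_X(2r-r-r)$ by Lemma~\ref{lem:embed}(a). The double cover $\pi\colon X\to\mathbb P^{r-1}$ satisfies $K_X=\pi^*(K_{\mathbb P^{r-1}}+\Delta)$ with $\Delta=\frac12\sum H_i$, so $X$ is klt if the pair $(\mathbb P^{r-1},\Delta)$ is (Koll\'ar--Mori, Prop.~5.20). If $E(p)$ is independent, $\Delta$ has simple normal crossings at $p$ and coefficients $\frac12$. Otherwise let $k=|\mathcal C|$. Near $p$ the arrangement is the product of coordinate hyperplanes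 with $k$ hyperplanes through the origin of $\mathbb C^{k-1}$, any $k-1$ of which are independent. The blow-up of the origin of $\mathbb C^{k-1}$ is a line bundle over $\mathbb P^{k-2}$, the exceptional divisor is the zero section, and the strict transforms are the preimages of $k$ hyperplanes in general position. So one blow-up is a log resolution near $p$, with discrepancy $(k-2)-\frac k2>-1$ exactly because $k\ge3$.
\end{proof}

\subsection{Two local lemmas}
We must pass from triviality of the double cover to triviality of the branch divisor, and from there to its components. Let $\mathcal O=\mathbb C\{x_1,\dots,x_n\}$ and denote reduction modulo $\mathfrak m_A$ by a superscript $0$. An element of $\mathcal O\otimes A$ with nonzero reduction is a nonzerodivisor.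

\begin{lemma}\label{lem:susp}
Let $g\in\mathcal O$ be a reduced nonunit and $g_A\in\mathcal O\otimes A$ a lift. Then $w^2-g_A$ is a trivial deformation of $w^2-g$ if and only if $g_A$ is a trivial deformation of $g$.
\end{lemma}

\begin{proof}
Let $U\equiv1$ be a unit and $\varphi\equiv\mathrm{id}$ an automorphism of $\mathcal O\otimes A$, and extend $\varphi$ by $w\mapsto w/\sqrt U$. It sends $w^2-g'_A$ to $U^{-1}(w^2-U\varphi(g'_A))$, so $w^2-g'_A$ and $w^2-U\varphi(g'_A)$ define isomorphic deformations. With $g'_A=g$ this proves one direction. For the other, induct along a small extension. Over $A'$ we have $g_{A'}=U'\varphi'(g)$; lift $U',\varphi'$ to $U,\varphi$. Then $\varphi^{-1}(U^{-1}g_A)=g+\varepsilon\phi$, and $w^2-g-\varepsilon\phi$ is trivial. By Lemma~\ref{lem:first}, $\phi\in(w,g,\partial g)$, and setting $w=0$ gives $\phi\in J(g)$. So $g+\varepsilon\phi$ is trivial, and so is $g_A$.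
\end{proof}

\begin{lemma}\label{lem:factor}
Let $a_i,b_i\in\mathcal O\otimes A$, $1\le i\le k$, with $b_i^0\ne0$ pairwise coprime and $a_i^0$ a unit multiple of $b_i^0$. If $\prod a_i=u\prod b_i$ with a unit $u$, then $a_i=v_ib_i$ with units $v_i$.
\end{lemma}

\begin{proof}
Induct along a small extension. Over $A'$ we have $a_i=v_ib_i$, and $u=\prod v_i$ after cancelling $\prod b_i$. Lift the $v_i$ and write $a_i=v_ib_i+\varepsilon c_i$, $u=\prod v_i+\varepsilon e$ with $c_i,e\in\mathcal O$. Comparing the products gives $\sum_ic_i\prod_{j\ne i}v_j^0b_j^0=e\prod_jb_j^0$. So $b_i^0$ divides $c_i\prod_{j\ne i}b_j^0$, hence $c_i$, as $\mathcal O$ is factorial, and $a_i=(v_i+\varepsilon c_i/b_i^0)b_i$.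
\end{proof}

\subsection{Deforming the arrangement deforms the variety}
Near $p\in\mathbb P^{r-1}$ we regard a form of degree $k$ as a function by dividing by $\nu^k$, with $\nu$ a fixed linear form, $\nu(p)\ne0$. An element $\mathsf g\in GL_r(A)$ with $\mathsf g\equiv1$, acting on linear forms, induces an automorphism $\varphi$ of $\mathcal O_p\otimes A$, and $\mathsf g(\Phi)$ and $\varphi(\Phi)$ differ by the unit $(\mathsf g\nu/\nu)^k\equiv1$.

\begin{lemma}\label{lem:welldef}
For $(l_i)\in\mathcal F(A)$ the deformation $\{w^2=\prod l_i\}$ is locally trivial.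
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:susp} it suffices to find, for each $p$ with $E(p)\neq\emptyset$, some $\mathsf g\equiv1$ in $GL_r(A)$ with $\mathsf gl_i^0=\epsilon_il_i$, $\epsilon_i\in1+\mathfrak m_A$, for $i\in E(p)$; the factors with $i\notin E(p)$ are units near $p$, so then $\prod l_i=U\varphi(\Phi_0)$. If $E(p)$ is independent, extend it to a basis and let $\mathsf g$ send $l_i^0$ to $l_i$. Otherwise number so that $\mathcal C=\{1,\dots,k\}$ and $l_k^0=\sum_{j<k}c_j^0l_j^0$ with all $c_j^0\ne0$. We must show that this relation survives over $A$. Choose $I_1\subset E$ such that the $l_j^0$ with $j<k$ or $j\in I_1$ form a basis, and expand $l_k=\sum_{j<k}c_jl_j+\sum_{i\in I_1}c_il_i$ with coefficients in $A$. For $i\in I_1$ the set $\mathcal C\cup I_1\setminus\{i\}$ has $r$ elements and is dependent; its determinant is $\pm c_i$ times a unit, so $c_i=0$ by \eqref{eq:minors}. Since $E(p)\setminus\{k\}$ is independent, there is $\mathsf g\equiv1$ with $\mathsf gl_j^0=(c_j/c_j^0)l_j$ for $j<k$ and $\mathsf gl_i^0=l_i$ for $i\in E(p)\setminus\mathcal C$. Then $\mathsf gl_k^0=\sum_{j<k}c_jl_j=l_k$.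
\end{proof}

\begin{lemma}\label{lem:smooth}
The map $\mathcal F\to\mathcal D$, $(l_i)\mapsto\{w^2=\prod l_i\}$, is smooth.
\end{lemma}

\begin{proof}
Let $A\to A'$ be small, $(l_i')\in\mathcal F(A')$, and $X_A\in\mathcal D(A)$ with $X_A\otimes A'\cong\{w^2=\prod l_i'\}$. By Lemma~\ref{lem:embed} with $n=r-1\ge3$, $X_A$ has an equation $(1+\varepsilon c)w^2+\varepsilon mw-\Phi$ with $c\in\mathbb C$ and $m,\Phi$ forms in $x$. Dividing by $1+\varepsilon c$ and substituting $w\mapsto w-\frac\varepsilon2m$, which changes nothing over $A'$, we get $X_A=\{w^2=\Phi_A\}$ with $\Phi_A\equiv\prod l_i'$ modulo $\varepsilon$. By Lemma~\ref{lem:susp}, at every $p$ with $E(p)\ne\emptyset$,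
\begin{equation}\label{eq:loc}
\Phi_A=u\prod_{j\in E(p)}\varphi(l_j^0)\quad\text{in }\mathcal O_p\otimes A,\qquad u\text{ a unit},\quad\varphi\equiv\mathrm{id}.
\end{equation}
The $l_j^0$, $j\in E(p)$, are pairwise coprime in $\mathcal O_p$ by Lemma~\ref{lem:shape}. We show that the local factorizations \eqref{eq:loc} give a global one, and then that the factors satisfy \eqref{eq:minors}.

\emph{$\Phi_A$ is a product of linear forms.} Choose lifts $\tilde l_i$ of the $l_i'$ and write $\Phi_A=\prod\tilde l_i+\varepsilon\chi$ with $\chi$ a form of degree $2r$. Fix $i$ and $p\in H_i$. Lemma~\ref{lem:factor} over $A'$ shows that $\varphi(l_j^0)$ is a unit multiple of $l_j'$ modulo $\varepsilon$, so $\varphi(l_j^0)=v_j(\tilde l_j+\varepsilon c_j)$ with units $v_j$ and $c_j\in\mathcal O_p$. Thus $\Phi_A=u_1\prod_{j\in E(p)}(\tilde l_j+\varepsilon c_j)$, and cancelling modulo $\varepsilon$ gives $u_1=\prod_{j\notin E(p)}\tilde l_j+\varepsilon e$. Comparing coefficients of $\varepsilon$,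
\[
\chi=e\prod_{j\in E(p)}l_j^0+\sum_{j\in E(p)}c_j\,\Phi_0/l_j^0 .
\]
On $H_i$ only the term $c_i\Phi_0/l_i^0$ survives. So the rational section $\chi/(\Phi_0/l_i^0)$ of $\mathcal O_{H_i}(1)$ is holomorphic at every point, and it is the restriction of a linear form $m_i$. Then $\chi-\sum_im_i\Phi_0/l_i^0$ vanishes on all $H_i$ and equals $c'\Phi_0$ with $c'\in\mathbb C$; replace $m_1$ by $m_1+c'l_1^0$. Now $\Phi_A=\prod l_i$ with $l_i=\tilde l_i+\varepsilon m_i$.

\emph{The minors vanish.} Let $I\subset E$ be dependent with $|I|=r$, and $\mathcal C\subset I$ a circuit, $k\in\mathcal C$. The forms in $\mathcal C$ span a space of dimension $|\mathcal C|-1\le r-1$, so they vanish at some point $p$. By \eqref{eq:loc} and Lemma~\ref{lem:factor}, $l_j$ is a unit multiple of $\varphi(l_j^0)$ for $j\in E(p)$. Applying $\varphi$ to the relation $l_k^0=\sum_{j\in\mathcal C\setminus k}c_j^0l_j^0$ shows that $l_k$ lies in the ideal of $\mathcal O_p\otimes A$ generated by the $l_j$, $j\in\mathcal C\setminus k$. Complete these $l_j$ to an $A$-basis of the linear forms by $\nu$ and constant forms $\nu_2,\dots,\nu_s$ vanishing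 at $p$, and write $l_k=\sum c_jl_j+b_1\nu+\sum_{i\ge2}b_i\nu_i$. The functions $l_j/\nu$, $z_i=\nu_i/\nu$ are coordinates relative to $A$, so the quotient by the ideal is $\mathbb C\{z\}\otimes A$, and there $b_1+\sum b_iz_i=0$. Hence all $b_i$ vanish, $l_k=\sum c_jl_j$, and $\det(l_i)_{i\in I}=0$. So $(l_i)\in\mathcal F(A)$ lifts $(l_i')$ and maps to $X_A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Take $X$ as in Lemma~\ref{lem:klt}. By Lemmas~\ref{lem:smooth} and~\ref{lem:hull}, $\mathcal S$ is a power series ring over $\widehat{\mathcal O}_{\mathrm{Def}^{\mathrm{lt}}(X),0}$, and $\mathcal S$ is smoothly equivalent to $\widehat{\mathcal O}_{Y_{\mathbb C},y}$. For the last statement, being reduced, irreducible or Cohen--Macaulay is unaffected by adjoining power series variables and by completing an analytic local ring. Apply the theorem at the origin to the schemes defined over $\mathbb Z$ by $x^2=0$, by $xy=0$, and by $x_1y_1=x_1y_2=x_2y_1=x_2y_2=0$, the last being two planes in $\mathbb A^4$ that meet in a point.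
\end{proof}

\begin{thebibliography}{9}

\bibitem{GS} Patrick Graf, Martin Schwald, \emph{The Kodaira problem for K\"ahler spaces with vanishing first Chern class}, arXiv:2001.06339 (2020).

\bibitem{Vakil} Vakil, \emph{Murphy's law in algebraic geometry}, Invent. Math. 164 (2006).

\end{thebibliography}
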